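\title{The index of the subgroup generated by derangements}

\begin{abstract}
Let $G$ be a finite transitive permutation group of degree $n>1$, and let $D(G)$ be the subgroup generated by the elements of $G$ that fix no point. We prove that if $G$ is not a Frobenius group and $D(G)\neq G$, then $|G:D(G)|\le\sqrt n-1$. The bound is attained in degree $q^2$ for every prime power $q\ge3$, and in no other degree. The central step concerns linear groups: if $R\trianglelefteq H\le \mathrm{GL}(V)$ with $V$ finite, no element of $H\setminus R$ fixes a nonzero vector, and some nonidentity element of $H$ does, then $|H:R|\le\sqrt{|V|}-1$.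
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a transitive permutation group on a finite set $\Omega$ of $n>1$ points. A \emph{derangement} is an element of $G$ that fixes no point. By Jordan's theorem, every transitive group of degree greater than $1$ contains a derangement. Let $D(G)$ be the subgroup generated by all derangements; it is nontrivial, and it is normal because conjugates of derangements are derangements. The index $|G:D(G)|$ measures how much of $G$ the derangements miss. How large can it be?

An averaging argument (Lemma~\ref{lem:DG}) shows that $D(G)$ is transitive and that every element outside $D(G)$ fixes exactly one point. So a group in which the index is large resembles a Frobenius group. Recall that $G$ is a \emph{Frobenius group} if it is transitive, not regular, and every nonidentity element fixes at most one point. By the theorems of Frobenius and Thompson, the derangements of such a group together with the identity form a regular nilpotent normal subgroup, the \emph{Frobenius kernel}. Then $D(G)$ is the kernel, and the index is the order of a point stabilizer.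 For the group of maps $x\mapsto ax+b$ ($a\neq0$) of a field with $q\geq3$ elements the index is $q-1=n-1$, and this is the largest possible value, since the index always divides $n-1$ (Lemma~\ref{lem:quotient}).

Away from Frobenius groups one expects a much smaller index, and imprimitive groups suggest how much smaller. If $G$ preserves a system of $m$ blocks of size $b$, then the index is inherited by the action on blocks, so it divides $m-1$ as well as $bm-1$, and hence also $b-1$. One of $b,m$ is at most $\sqrt n$, so the index is at most $\sqrt n-1$. The conjecture posed by Bailey, Cameron, Giudici and Royle~\cite{BCGR} is that the same bound holds for every transitive group that is not a Frobenius group. We prove it.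

\begin{theorem}\label{thm:main}
Let $G$ be a finite transitive permutation group of degree $n>1$ that is not a Frobenius group, and suppose that $D(G)\neq G$. Then $|G:D(G)|\le\sqrt n-1$.
\end{theorem}

The case $D(G)=G$ is set aside because the index is then $1$. The inequality fails for the regular groups of degree $2$ and $3$. If $D(G)=G$ and $G$ is neither regular nor Frobenius, then some nonidentity element fixes two points and moves at least two more, so $n\ge4$ and $1\le\sqrt n-1$ holds.

The central case is that of a primitive affine group, where the problem becomes one about linear groups.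

\begin{theorem}\label{thm:linear}
Let $V\neq0$ be a finite vector space over $\mathbb F_p$, let $R\trianglelefteq H\le\mathrm{GL}(V)$, and suppose that no element of $H\setminus R$ fixes a nonzero vector. If some nonidentity element of $H$ (necessarily in $R$) fixes a nonzero vector, then $|H:R|\le\sqrt{|V|}-1$.
\end{theorem}

The last hypothesis is the linear form of ``not Frobenius''. Without it, $V=\mathbb F_q$, $H=\mathbb F_q^\times$, $R=1$ has index $|V|-1$.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] For every prime power $q\ge3$ there is a transitive non-Frobenius group $G$ of degree $n=q^2$ with $|G:D(G)|=\sqrt n-1>1$.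
\item[(ii)] If equality holds in Theorem~\ref{thm:main}, then $n=q^2$ with $q$ a prime power. If moreover $G$ is primitive, then it is affine.
\item[(iii)] If $G$ is transitive of degree $n$ with a system of $m$ blocks of size $b$, where $1<b<n$, and $D(G)\neq G$, then $|G:D(G)|$ divides $m-1$ and $b-1$. This holds for Frobenius groups as well.
\end{enumerate}
\end{theorem}

Section~\ref{sec:pairs} puts Theorem~\ref{thm:main} in a form suited to induction and settles imprimitive groups. Section~\ref{sec:affine} passes to linear groups and shows the method on two groups, of degrees $9$ and $25$. Sections~\ref{sec:reduction} and~\ref{sec:counting} prove Theorem~\ref{thm:linear}; the proof does not use the classification of finite simple groups. Section~\ref{sec:primitive} treats primitive groups, and there the non-affine case does use the classification. The non-affine case was first proved in~\cite{BCGR}; we do not use that result and give a proof.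

\medskip
\noindent\textbf{Conventions.} All groups and sets are finite, and groups act on the right. If $X$ acts on $\Lambda$, then $X^\Lambda$ is the permutation (or linear) group induced on $\Lambda$, and $X_\lambda$ is the stabilizer of $\lambda$; the action is \emph{semiregular} if all stabilizers are trivial. For a prime $\ell$, $a_\ell$ is the largest power of $\ell$ dividing the integer $a$. We use three elementary facts freely.
\begin{itemize}
\item \emph{Frattini argument.} If $Y\le X$ and $Y$ is transitive on an $X$-set $\Lambda$, then $X=X_\lambda Y$. In particular, if $R\trianglelefteq H$ and $S$ is a Sylow subgroup of $R$, then $H=N_H(S)R$.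
\item A permutation group that centralizes a transitive group is semiregular, because the fixed points of any of its elements form an invariant set for the transitive group.
\item \emph{Bernoulli's inequality.} For real $y\ge0$ and $a\ge1$ we have $ay\le(1+y)^a-1$, strictly if $y>0$ and $a>1$.
\end{itemize}

\section{Exceptional pairs}\label{sec:pairs}

The subgroup $D(G)$ does not behave well when one passes to a subgroup of $G$ or to an action on blocks. We therefore isolate the two properties of $D(G)$ that do survive.

\begin{definition}
An \emph{exceptional pair} of degree $n>1$ is a pair $(G,D)$, where $G$ is a permutation group on a set $\Omega$ of size $n$, $D\trianglelefteq G$ is transitive, and every element of $G\setminus D$ fixes exactly one point. Its \emph{index} is $k=|G:D|$.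
\end{definition}

\begin{lemma}[Averaging]\label{lem:average}
Let $X$ act on $\Lambda$, let $Y\trianglelefteq X$ be transitive, and let $x\in X$. Then the elements of the coset $xY$ have on average one fixed point.
\end{lemma}

\begin{proof}
For each $\lambda\in\Lambda$, the elements $y\in Y$ that map $\lambda^x$ to $\lambda$ form a coset of a stabilizer, so there are $|Y|/|\Lambda|$ of them. Summing over $\lambda$ gives $|Y|$ pairs $(\lambda,y)$ with $\lambda^{xy}=\lambda$.
\end{proof}

\begin{lemma}\label{lem:DG}
If $G$ is transitive of degree $n>1$ and $D(G)\neq G$, then $(G,D(G))$ is an exceptional pair.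
\end{lemma}

\begin{proof}
Put $D=D(G)$. Suppose $D$ is intransitive. Then $G$ permutes the $D$-orbits transitively and there are at least two of them, so by Jordan's theorem some $g\in G$ fixes no $D$-orbit. Such a $g$ fixes no point, so $g\in D$; but elements of $D$ fix every $D$-orbit. Hence $D$ is transitive. If $x\notin D$, then no element of $xD$ is a derangement, so each has at least one fixed point. The average is one, so each has exactly one.
\end{proof}

The next lemma says that the index survives in every quotient action on which it has a chance to.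

\begin{lemma}\label{lem:quotient}
Let $(G,D)$ be an exceptional pair on $\Omega$, let $X\le G$, and let $\varphi\colon\Omega\to\Lambda$ be a surjective $X$-equivariant map onto an $X$-set $\Lambda$ with $|\Lambda|\ge2$ on which $X\cap D$ is transitive. Then $(X^\Lambda,(X\cap D)^\Lambda)$ is an exceptional pair of index $|X:X\cap D|$. For $\lambda\in\Lambda$, every $X_\lambda$-orbit on $\Lambda\setminus\{\lambda\}$ has length divisible by this index, which therefore divides $|\Lambda|-1$. In particular, $|G:D|$ divides $|\Omega|-1$.
\end{lemma}

\begin{proof}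
An element of $X\setminus D$ fixes some $\omega\in\Omega$ and hence fixes $\varphi(\omega)$. For $x\in X\setminus D$ this applies to every element of $x(X\cap D)$, so by Lemma~\ref{lem:average} each of them fixes exactly one point of $\Lambda$. An element of the kernel of $X$ on $\Lambda$ fixes $|\Lambda|\ge2$ points, so the kernel lies in $X\cap D$, and the index does not change on passing to $X^\Lambda$. By the Frattini argument $X=X_\lambda(X\cap D)$, so $|X_\lambda:X_\lambda\cap D|=|X:X\cap D|$. For $\mu\neq\lambda$ the stabilizer $X_{\lambda\mu}$ fixes two points of $\Lambda$, so it lies in $X_\lambda\cap D$, and $|X_\lambda:X_{\lambda\mu}|$ is a multiple of $|X_\lambda:X_\lambda\cap D|$. The last statement is the case $X=G$, $\Lambda=\Omega$.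
\end{proof}

\begin{corollary}\label{cor:pairs}
Let $(G,D)$ be an exceptional pair of degree $n$ and index $k$.
\begin{enumerate}
\item[(a)] If $G$ has a system of $m$ blocks of size $b$ with $1<b<n$, then $k$ divides $m-1$ and $b-1$, and $k\le\min(b,m)-1\le\sqrt n-1$.
\item[(b)] If $k=n-1$, then $D$ is regular and $n$ is a prime power.
\item[(c)] If $k\ge2$, then $D$ is not $2$-transitive.
\end{enumerate}
\end{corollary}

\begin{proof}
(a) Lemma~\ref{lem:quotient}, applied to the action on blocks and to the action on points, shows that $k$ divides $m-1$ and $bm-1=b(m-1)+(b-1)$.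

(b) Fix $\alpha$. The $G_\alpha$-orbits on $\Omega\setminus\{\alpha\}$ have length divisible by $n-1$, so there is only one. For $\beta\neq\alpha$ we have $G_{\alpha\beta}\le D_\alpha$, and both groups have index $n-1$ in $G_\alpha$. So $D_\alpha=G_{\alpha\beta}$ for every $\beta\neq\alpha$; thus $D_\alpha$ fixes every point, and $D$ is regular. The bijection $d\mapsto\alpha^d$ from $D$ to $\Omega$ turns conjugation by $G_\alpha$ into the action of $G_\alpha$ on $\Omega$, so all nonidentity elements of $D$ are conjugate in $G$. They have a common order, which is a prime by Cauchy's theorem, and $n=|D|$ is a power of that prime.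

(c) For $\beta\neq\alpha$ we have $G_{\alpha\beta}=D_{\alpha\beta}$, so $|\beta^{G_\alpha}|=|G_\alpha:D_\alpha|\,|D_\alpha:D_{\alpha\beta}|=k\,|\beta^{D_\alpha}|$. Hence $D_\alpha$ is not transitive on $\Omega\setminus\{\alpha\}$.
\end{proof}

Lemma~\ref{lem:DG} and Corollary~\ref{cor:pairs}(a) prove Theorem~\ref{thm:sharp}(iii). The statement that we prove by induction is the following.

\begin{theorem}\label{thm:pairs}
Let $(G,D)$ be an exceptional pair of degree $n$ such that some nonidentity element of $G$ fixes at least two points. Then $|G:D|\le\sqrt n-1$.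
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:pairs}]
A regular group of degree $n>1$ has $D(G)=G$, so $G$ is neither regular nor Frobenius. Hence some nonidentity element fixes at least two points, and $(G,D(G))$ is an exceptional pair by Lemma~\ref{lem:DG}.
\end{proof}

\section{Affine groups and the method in two examples}\label{sec:affine}

Let $V\neq0$ be a finite vector space over $\mathbb F_p$ and $H\le\mathrm{GL}(V)$. The \emph{affine group} $V\rtimes H$ consists of the maps $x\mapsto xh+v$ with $h\in H$, $v\in V$. Let $R(H)$ be the subgroup of $H$ generated by the elements that fix a nonzero vector.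

\begin{lemma}\label{lem:affine}
$D(V\rtimes H)=V\rtimes R(H)$.
\end{lemma}

\begin{proof}
The map $x\mapsto xh+v$ has a fixed point if and only if $v$ lies in the image of $1-h$. So $h$ is the linear part of some derangement if and only if $1-h$ is not invertible, that is, if and only if $h$ fixes a nonzero vector. The nonzero translations are derangements and generate $V$. Hence $D(V\rtimes H)$ contains $V$, and its image in $H$ is $R(H)$.
\end{proof}

As with $D(G)$, we replace $R(H)$ by a subgroup with a property that is stable under restriction.

\begin{definition}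
An \emph{exceptional triple} $(V,H,R)$ consists of a finite vector space $V\neq0$ over $\mathbb F_p$ and groups $R\trianglelefteq H\le\mathrm{GL}(V)$ such that no element of $H\setminus R$ fixes a nonzero vector. Its \emph{index} is $|H:R|$.
\end{definition}

\begin{lemma}[Restriction]\label{lem:restrict}
Let $(V,H,R)$ be an exceptional triple, let $X\le H$, let $W\neq0$ be an $X$-invariant subspace, and put $\nu=|X:X\cap R|$.
\begin{enumerate}
\item[(a)] $(W,X^W,(X\cap R)^W)$ is an exceptional triple of index $\nu$.
\item[(b)] $\nu$ divides $|W|-1$. In particular $|H:R|$ divides $|V|-1$ and is prime to $p$.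
\item[(c)] If $Y\le X\cap R$ and $Y^W$ is semiregular on $W\setminus\{0\}$, then $\nu\le(|W|-1)/|Y^W|$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $0\neq v\in W$ the stabilizer $X_v$ lies in $X\cap R$. So does the kernel of $X$ on $W$, which gives (a). The $X$-orbit of $v$ has length $|X:X_v|=\nu\,|X\cap R:X_v|$, that is, $\nu$ times the length of the $(X\cap R)$-orbit of $v$. Summing over the $X$-orbits on $W\setminus\{0\}$ gives (b). In (c) the $(X\cap R)$-orbit of $v$ has at least $|Y^W|$ elements, so $\nu|Y^W|\le|W|-1$.
\end{proof}

\begin{lemma}[Supplements]\label{lem:supplement}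
Let $(V,H,R)$ be an exceptional triple of index $k$. If $X\le H$, $XR=H$, and $X$ leaves invariant a subspace $W$ with $0\neq W\neq V$, then $k\le\sqrt{|V|}-1$.
\end{lemma}

\begin{proof}
Here $k=|X:X\cap R|$ divides $|W|-1$ and $|V|-1$, so it divides $|V|-|W|=|W|\,(|V/W|-1)$. As $p\nmid k$, it divides $|V/W|-1$. Thus $k\le\min(|W|,|V/W|)-1\le\sqrt{|V|}-1$.
\end{proof}

This is the linear analog of Corollary~\ref{cor:pairs}(a). The hypothesis of Theorem~\ref{thm:linear} provides a proper nonzero subspace: $W=C_V(r)$, where $1\neq r\in R$ fixes a nonzero vector. It is invariant under $N=N_H(\langle r\rangle)$. If $NR=H$, Lemma~\ref{lem:supplement} finishes the proof. In general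
\begin{equation}\label{eq:jnu}
|H:R|=j\,\nu,\qquad j=|H:NR|,\quad \nu=|N:N\cap R|,
\end{equation}
where $\nu$ divides $|W|-1$, and $j$ is the number of $R$-classes into which the $H$-class of $\langle r\rangle$ splits. The difficulty is that $j$ can exceed $1$. The following examples show that this happens, and what pays for it.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
Let $V=\mathbb F_{q^2}$, let $H$ be the group of the $2(q^2-1)$ maps $x\mapsto ax$ and $x\mapsto ax^q$ with $a\neq0$, and let $G=V\rtimes H$, of degree $n=q^2$. The map $x\mapsto ax$ with $a\neq1$ fixes only $0$. The map $x\mapsto ax^q$ fixes a nonzero vector if and only if $x^{q-1}=a^{-1}$ has a solution; since $\mathbb F_{q^2}^\times$ is cyclic of order $(q-1)(q+1)$, this means $a^{q+1}=1$. The maps $x\mapsto ax$ and $x\mapsto ax^q$ with $a^{q+1}=1$ form a group of order $2(q+1)$, and $x\mapsto ax$ is the composite of $x\mapsto x^q$ and $x\mapsto ax^q$. So this group is $R(H)$, and Lemma~\ref{lem:affine} gives $|G:D(G)|=q-1=\sqrt n-1>1$. The nonidentity element $x\mapsto x^q$ fixes the $q\ge3$ points of $\mathbb F_q$, so $G$ is not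 a Frobenius group.
\end{proof}

\begin{example}\label{ex:nine}
Take $q=3$ above, so $|V|=9$, $|H|=16$, and $R=R(H)$ is dihedral of order $8$. Let $r\colon x\mapsto x^3$ and let $\iota\in\mathbb F_9$ satisfy $\iota^2=-1$. The noncentral involutions of $R$ are $x\mapsto ax^3$ with $a\in\{\pm1,\pm\iota\}$. Conjugating $r$ by multiplication by $c$ gives $x\mapsto c^{-2}x^3$. For $c^4=1$ we get $\pm r$, and for $c$ of order $8$ we get $x\mapsto\pm\iota x^3$. So $H$ fuses the two $R$-classes of noncentral involutions, and $j=2$. On the other hand $W=C_V(r)=\mathbb F_3$ has $\sqrt{|V|}$ elements, and the central element $-1\in N\cap R$ is semiregular on $W\setminus\{0\}$, so Lemma~\ref{lem:restrict}(c) gives $\nu\le(3-1)/2$. The factor $2$ lost in $j$ is recovered in $\nu$, and $|H:R|=2\cdot1=\sqrt9-1$.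
\end{example}

\begin{example}\label{ex:twentyfive}
Let $V=\mathbb F_5^2$, let $Z\cong C_4$ be the group of nonzero scalars, and put
\[
\mathbf i=\begin{pmatrix}2&0\\0&-2\end{pmatrix},\quad
\mathbf j=\begin{pmatrix}0&1\\-1&0\end{pmatrix},\quad
\mathbf k=\mathbf i\mathbf j=\begin{pmatrix}0&2\\2&0\end{pmatrix},\quad
\omega=\tfrac12(-1+\mathbf i+\mathbf j+\mathbf k)=\begin{pmatrix}3&4\\3&1\end{pmatrix}.
\]
The matrices $\mathbf i,\mathbf j,\mathbf k$ generate $Q\cong Q_8$. The element $\omega$ has trace $-1$ and determinant $1$, so it has order $3$, and expanding gives $\omega\mathbf i=\mathbf k\omega$, $\omega\mathbf j=\mathbf i\omega$, $\omega\mathbf k=\mathbf j\omega$. Thus $Q\langle\omega\rangle\cong\mathrm{SL}_2(3)$. Let $H=ZQ\langle\omega\rangle=C_4\circ\mathrm{SL}_2(3)$, of order $48$, and $R=ZQ=C_4\circ Q_8$, of order $16$.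

An element of $H\setminus R$ is a scalar times a matrix $\tfrac12(\pm1\pm\mathbf i\pm\mathbf j\pm\mathbf k)$ of determinant $1$ and trace $\pm1$. The polynomials $x^2\pm x+1$ have discriminant $-3=2$, a nonsquare in $\mathbb F_5$, so elements of $H\setminus R$ have no eigenvalue in $\mathbb F_5$. The six elements $\pm2\mathbf i,\pm2\mathbf j,\pm2\mathbf k$ are nonscalar involutions, so they have eigenvalue $1$; they generate $R$, since $(2\mathbf i)(2\mathbf j)(2\mathbf k)$ is the scalar $2$. Hence $R=R(H)$, and $G=V\rtimes H$ has $|G:D(G)|=3$, while $\sqrt n-1=4$. \emph{The index need not divide $\sqrt n-1$.}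

In terms of \eqref{eq:jnu}, take $r=2\mathbf i=\operatorname{diag}(-1,1)$. The six involutions form three $R$-classes $\{\pm2\mathbf i\}$, $\{\pm2\mathbf j\}$, $\{\pm2\mathbf k\}$, which correspond to the three nonzero vectors of $R/Z\cong\mathbb F_2^2$, and $\omega$ permutes them cyclically, so $j=3$. The space $W=C_V(r)$ has $5=\sqrt{|V|}$ elements, and $Z\le N\cap R$ gives $\nu\le(5-1)/4$.
\end{example}

In both examples $r$ lies in a normal $2$-subgroup $S$ of $H$ that is close to abelian. This makes $|W|$ exactly $\sqrt{|V|}$, it bounds $j$ by a count inside $S/Z(S)$, and it supplies a subgroup of $N\cap R$ that lowers $\nu$. For an arbitrary $r$ none of this is available. The proof of Theorem~\ref{thm:linear} first reduces to a normal subgroup $S$ of this kind and then balances $j$ against $\nu$. It turns out that $|H:R|$ divides $|W|-1$ unless a Fermat prime intervenes, like $3=2^1+1$ in Example~\ref{ex:twentyfive}.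

\section{Reduction to a normal subgroup of symplectic type}\label{sec:reduction}

We prove Theorem~\ref{thm:linear} by induction on $\dim V$. If $\dim V=1$, nonidentity elements are scalars different from $1$ and the hypothesis cannot hold. In this section and the next, $(V,H,R)$ is an exceptional triple of index $k$ in which some nonidentity element fixes a nonzero vector, and the theorem holds in smaller dimensions.

\subsection{A normal $s$-subgroup}
A suitable power of a nonidentity element fixing a nonzero vector is an element $r\in R$ of prime order $s$ with $C_V(r)\neq0$. Let $S$ be a Sylow $s$-subgroup of $R$ containing $r$. Then $H=N_H(S)R$, so $(V,N_H(S),N_R(S))$ is an exceptional triple of the same index $k$, and it still contains $r$. We replace $(H,R)$ by $(N_H(S),N_R(S))$. Now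
\[
r\in S\le R,\qquad S\trianglelefteq H,\qquad S\text{ is an $s$-group.}
\]
By Lemma~\ref{lem:supplement} with $X=H$ we may assume that $H$ is irreducible. Then $s\neq p$: a nontrivial $p$-group $S$ has $0\neq C_V(S)\neq V$, and this subspace would be $H$-invariant.

\subsection{Imprimitive groups}
Suppose that $V=V_1\oplus\dots\oplus V_a$ with $a\ge2$, the $V_i$ nonzero and permuted by $H$. By irreducibility $H$ permutes them transitively. If $R$ is also transitive, then $H=N_H(V_1)R$, and Lemma~\ref{lem:supplement} applies with $W=V_1$.

Otherwise let $U_1,\dots,U_u$, $u\ge2$, be the sums of the $V_i$ over the $R$-orbits. Since $R$ is normal, $H$ permutes the $U_i$ transitively, and $R$ leaves each invariant. Put $x=|U_1|$, so that $|V|=x^u$, and $H_0=N_H(U_1)\ge R$, so that $k=u\,|H_0:R|$. Let $H^*$ and $R^*$ be the groups induced on $U_1$ by $H_0$ and $R$. By Lemma~\ref{lem:restrict}(a), $(U_1,H^*,R^*)$ is an exceptional triple of index $k/u$. If a nonidentity element of $H^*$ fixes a nonzero vector, then induction and Bernoulli's inequality give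
\[
k\le u(\sqrt x-1)\le x^{u/2}-1=\sqrt{|V|}-1 .
\]
Otherwise $H^*$ is semiregular on $U_1\setminus\{0\}$, so $|H^*|\le x-1$, and induction is not available. What saves us is that $R^*\neq1$: if $R$ were trivial on $U_1$ then, being normal in $H$, it would be trivial on every $U_i$, whereas $r\in R$. So $k/u\le(x-1)/2$, and Bernoulli's inequality with exponent $u/2\ge1$ gives $k\le\frac u2(x-1)\le x^{u/2}-1$.

From now on $H$ is irreducible and \emph{primitive}: it preserves no decomposition as above.

\begin{lemma}\label{lem:abelian}
Let $A$ be an abelian normal subgroup of $H$. Then the subring $\mathbb F_p[A]$ of $\operatorname{End}V$ spanned by $A$ is a field, $A$ is cyclic, and no nonidentity element of $A$ fixes a nonzero vector.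
\end{lemma}

\begin{proof}
By Clifford's theorem, $V$ is a direct sum of irreducible $A$-modules, and $H$ permutes the homogeneous components, that is, the sums of isomorphic irreducible submodules. By primitivity there is only one component. An element of $\mathbb F_p[A]$ that annihilates one irreducible summand $U$ therefore annihilates all of them, so $\mathbb F_p[A]$ acts faithfully on $U$. It is commutative, so by Schur's lemma it embeds in a finite division ring and is a field. Hence $A$ is a subgroup of the multiplicative group of a finite field, and $a-1$ is invertible for $1\neq a\in A$.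
\end{proof}

Characteristic subgroups of $S$ are normal in $H$. So every characteristic abelian subgroup of $S$ is cyclic, and $r\notin Z(S)$; in particular $S$ is nonabelian. If $s=2$, then $p$ is odd and the involution of $Z(S)$ is the scalar $-1$, the only element of order $2$ in the field $\mathbb F_p[Z(S)]$.

\subsection{The three types}
An $s$-group $E$ is \emph{extraspecial} if $Z(E)=E'$ has order $s$ and $E/Z(E)$ is elementary abelian; its order is $s^{1+2m}$ for some $m\ge1$. A group $S$ is a \emph{central product} $E\circ C$ if $S=EC$ and $[E,C]=1$. P.~Hall's theorem \cite[5.4.9]{Gor} states that an $s$-group all of whose characteristic abelian subgroups are cyclic is a central product $E\circ C$, where $E=1$ or $E$ is extraspecial, and $C$ is cyclic or $s=2$ and $C$ is dihedral, semidihedral or generalized quaternion of order at least $16$.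

We recall what we need about a dihedral group of order at least $8$, or a semidihedral or generalized quaternion group of order at least $16$. Such a group $C$ has a cyclic subgroup $C_0=\langle c\rangle$ of index $2$; elements outside $C_0$ conjugate $c$ to $c^{-1}$, or in the semidihedral case to $c^{-1}z$, where $z$ is the involution of $C_0$. Consequently $C'=\langle c^2\rangle$, $Z(C)=\langle z\rangle$, and every element outside $C_0$ inverts $C'$, inverts the elements of order $4$ of $C_0$, and centralizes only $\langle z\rangle$ in $C_0$. A generalized quaternion group, including $Q_8$, has $z$ as its only involution.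

\begin{lemma}\label{lem:types}
There is an $s$-subgroup $S\trianglelefteq H$ with $S\le R$ of one of the following types, where $Z=Z(S)$ is cyclic and $E$ is extraspecial of order $s^{1+2m}$.
\begin{enumerate}
\item[(I)] $S$ is dihedral of order at least $8$ or semidihedral of order at least $16$, and $r\in S$.
\item[(II)] $S=E\circ Z$ with $m\ge1$, and $s$ is odd or $|Z|\ge4$.
\item[(III)] $s=2$ and $S=E$ with $m\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write the group $S$ found above as $E\circ C$. If $E=1$, then $C=S$ is not cyclic, so $s=2$; it is not generalized quaternion because $r$ is a noncentral involution. This is type (I).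

Let $E\neq1$; if $C=1$, take $C=Z(E)$ instead. The cyclic group $Z(S)$ contains $Z(E)$ and $Z(C)$ and has a unique subgroup of order $s$, so $Z(E)\le Z(C)$. If $C$ is cyclic, then $C=Z(S)$, and $S$ has type (II) unless $s=2$ and $|C|=2$. In that case $S=E$, of type (III) if $m\ge2$; if $m=1$, then $S$ is nonabelian of order $8$ with a noncentral involution, hence dihedral, of type (I).

Finally let $E\neq1$ and $C$ be noncyclic, so $s=2$ and $|C_0|\ge8$. Then $S'=E'C'=C'$, because $E'=Z(E)\le Z(C)\le C'$. This group has order at least $4$ and is inverted by the elements of $C\setminus C_0$, so $C_S(S')=E\circ C_0$. This subgroup is characteristic in $S$, and we replace $S$ by it; it has type (II) with $Z=C_0$. It need not contain $r$, but in type (II) we shall find a substitute.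
\end{proof}

\section{Counting fixed spaces}\label{sec:counting}

\subsection{Type (I)}
This is the situation of Example~\ref{ex:nine}. Let $C_0$ be a cyclic subgroup of index $2$ in $S$; its involution is $-1$. Noncentral involutions lie outside $C_0$. An element $x\in S\setminus C_0$ has $C_S(x)=\langle x,-1\rangle$ of order $4$, so its class has $|S|/4$ elements, and $S\setminus C_0$ consists of two classes. If $d\in C_0$ has order $4$, then $d^{-1}rd=r\,(r^{-1}d^{-1}r)\,d=rd^2=-r$. As $p$ is odd, $V=C_V(r)\oplus C_V(-r)$, and $d$ maps the first summand onto the second. So $W=C_V(r)$ has $|W|=\sqrt{|V|}$.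

Let $N=C_H(r)$. The group $H$ permutes the at most two $S$-classes of noncentral involutions, so the stabilizer of the class $r^S$ has index at most $2$, and it equals $NS$ by the Frattini argument. As $S\le R$, we get $j=|H:NR|\le2$. Since $-1\in N\cap R$, Lemma~\ref{lem:restrict}(c) gives $\nu\le(|W|-1)/2$. By \eqref{eq:jnu}, $k\le|W|-1=\sqrt{|V|}-1$.

\subsection{Good points}
Let $S$ have type (II) or (III). Let $Z_1$ be the subgroup of order $s$ of $Z$; then $Z_1=Z(E)=S'$. The quotient $\bar S=S/Z\cong E/Z(E)$ is a vector space of dimension $2m$ over $\mathbb F_s$. Since commutators are central, $(xZ,yZ)\mapsto[x,y]\in Z_1$ is an alternating bilinear form on $\bar S$, and it is nondegenerate because $Z$ is the center of $S$. The preimage of $(xZ)^\perp$ in $S$ is $C_S(x)$. The group $H$ acts linearly on $\bar S$ by conjugation and preserves orthogonality; $S$ acts trivially.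

By Lemma~\ref{lem:abelian}, $L=\mathbb F_p[Z]$ is a field; let $q=|L|$. Then $|Z|$ divides $q-1$, and $S$ acts $L$-linearly on $V$ with $Z$ acting by scalars. Recall that over an algebraically closed field of characteristic different from $s$, the faithful irreducible representations of $E$ have degree $s^m$. Extend scalars from $L$ to an algebraic closure. On each irreducible constituent of $V$ the group $Z(E)$ acts by nontrivial scalars, and every nontrivial normal subgroup of $E$ contains $Z(E)$, so each constituent is faithful. Hence $\dim_LV=s^mt$ for some $t\ge1$. Put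
\[
w=|V|^{1/s}=q^{s^{m-1}t}\le\sqrt{|V|}.
\]
It suffices to prove $k\le w-1$.

We want to run \eqref{eq:jnu} with a noncentral element of order $s$ in $S$, and to count classes inside $\bar S$. Call a $1$-dimensional subspace $P$ of $\bar S$ a \emph{point}, and call it \emph{good} if its preimage $\hat P$ in $S$ contains an element $\rho\notin Z$ of order $s$; we say that $\rho$ \emph{belongs to} $P$. The group $H$ permutes the good points. Let $g$ be their number.

\begin{lemma}\label{lem:good}
Let $\rho$ belong to the good point $P$, and put $W=C_V(\rho)$, $N=N_H(\langle\rho\rangle)$. Then $|W|=w$, the number $\nu_P=|H_PR:R|$ equals $|N:N\cap R|$ and divides $w-1$, and $k=j_P\,\nu_P$ with $j_P\le g$.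
\end{lemma}

\begin{proof}
As $\rho\notin Z$, there is $y\in S$ such that $\zeta=[\rho,y]$ generates $Z_1$; thus $\zeta$ is a primitive $s$th root of unity in $L$, and $y^{-1}\rho y=\zeta\rho$. Since $\rho^s=1$, the space $V$ is the direct sum of the eigenspaces $V_\lambda$ of $\rho$ for $\lambda\in\langle\zeta\rangle$. For $v\in V_\lambda$ we have $(vy)\rho=\zeta^{-1}v\rho y=\zeta^{-1}\lambda\,vy$, so $y$ permutes the $s$ eigenspaces cyclically, and each has $|V|^{1/s}=w$ elements.

We have $\hat P=\langle\rho\rangle\times Z$. Its subgroups of order $s$ not contained in $Z$ are the $s$ groups $\langle\rho z\rangle$ with $z\in Z_1$, and $\langle y\rangle$ permutes them transitively because $y^{-i}\rho y^i=\zeta^i\rho$. The stabilizer $H_P$ contains $S$ and permutes these subgroups, and $N\le H_P$ because $N$ normalizes $\langle\rho\rangle$ and $Z$. By the Frattini argument $H_P=NS$, so $H_PR=NR$ and $\nu_P=|N:N\cap R|$. This divides $|W|-1$ by Lemma~\ref{lem:restrict}(b). Finally $k=j_P\nu_P$ with $j_P=|H:H_PR|\le|H:H_P|\le g$.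
\end{proof}

The crude consequence $k\le g(w-1)$ is too weak, certainly for $s=2$, when $w=\sqrt{|V|}$ leaves no room. So we compare $k$ with $w-1$ one prime at a time. Call a prime $\ell$ \emph{obstructing} if $k_\ell\nmid w-1$. If there is no obstructing prime, then $k\mid w-1$ and we are done. An obstructing prime must be small, because it divides $g$, and large, because it divides $w^s-1$ but not $w-1$.

\begin{lemma}\label{lem:obstruct}
Let $\ell$ be an obstructing prime. Then $\ell\mid g$. If $\ell\neq s$, then $s^m\mid o\mid\ell-1$, where $o$ is the order of $q$ modulo $\ell$.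
\end{lemma}

\begin{proof}
Let $Q$ be a Sylow $\ell$-subgroup of $H$; then $|QR:R|=k_\ell$. If $Q$ fixed a good point $P$, then $QR\le H_PR$, and $k_\ell\mid\nu_P\mid w-1$. So every $Q$-orbit on good points has length divisible by $\ell$, and $\ell\mid g$.

Let $\ell\neq s$. By Lemma~\ref{lem:restrict}(b), $1<k_\ell\mid w^s-1$. If $w\equiv1\pmod\ell$, then $(w^s-1)/(w-1)=1+w+\dots+w^{s-1}\equiv s\not\equiv0\pmod\ell$, so $k_\ell\mid w-1$, which is false. Hence $w$ has order $s$ modulo $\ell$. As $w=q^a$ with $a=s^{m-1}t$, this says $o/\gcd(o,a)=s$, which forces $o_s>a_s\ge s^{m-1}$. So $s^m\mid o$, and $o\mid\ell-1$ by Fermat's little theorem.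
\end{proof}

\begin{lemma}\label{lem:allgood}
In type (II) every point is good, so $g=(s^{2m}-1)/(s-1)$.
\end{lemma}

\begin{proof}
Every point is spanned by $eZ$ with $e\in E\setminus Z(E)$, and $e^s\in Z(E)=Z_1$. If $|Z|\ge s^2$, every element of $Z_1$ is an $s$th power in $Z$; choose $c\in Z$ with $c^s=e^{-s}$. Then $ec$ is noncentral of order $s$.

Otherwise $|Z|=s$ is odd and $S=E$. In a group of class $2$ we have $(xy)^s=x^sy^s[y,x]^{s(s-1)/2}$, and the last factor is trivial since $s$ is odd and $|E'|=s$. So $x\mapsto x^s$ is a homomorphism $E\to Z$. If it is trivial, then $e$ has order $s$. If not, its kernel $K$ is a characteristic subgroup of index $s$ and exponent $s$ containing $Z$. The hyperplane $K/Z$ has the form $P^\perp$ for a point $P$, and $P\le P^\perp$ as the form is alternating. So $Z(K)=\hat P$ has order $s^2$ and exponent $s$. This is a noncyclic abelian normal subgroup of $H$, contrary to Lemma~\ref{lem:abelian}.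
\end{proof}

\subsection{Odd $s$}
Here $S$ has type (II) and $g=1+s+\dots+s^{2m-1}\equiv1\pmod s$. An obstructing prime $\ell$ divides $g$, so $\ell\neq s$ and $s^m\mid\ell-1$. Then $\ell>2$, so $\ell-1$ is even and $\ell\ge2s^m+1$. But $\ell$ divides $(s^m-1)(s^m+1)$, so $\ell\le s^m+1$. Hence there is no obstructing prime, and $k\mid w-1$.

\subsection{Commuting involutions}
From now on $s=2$, so $|V|=w^2$. Obstructing primes can exist, and then $j_P$ may be as large as $g$. To compensate we need $\nu_P$ to be much smaller than $w-1$. The inductive hypothesis gives a square root, provided that $N$ is again ``not Frobenius'' on $W$. A second good point orthogonal to $P$ ensures this.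

\begin{lemma}\label{lem:second}
Let $s=2$, and let $P\neq P_2$ be good points with $P_2\le P^\perp$. Then $\nu_P\le\sqrt w-1$. Consequently $k\le w-1$ whenever $g\le\sqrt w+1$.
\end{lemma}

\begin{proof}
Let $\rho,W,N$ be as in Lemma~\ref{lem:good}, and let $\rho_2$ belong to $P_2$. Then $\rho_2\in C_S(\rho)\le N\cap R$. The hyperplanes $P^\perp$ and $P_2^\perp$ are distinct, so there is $y\in C_S(\rho)$ with $[\rho_2,y]=-1$. Both $\rho_2$ and $y$ leave $W$ invariant, and $y$ interchanges the eigenspaces of $\rho_2$ on $W$ for $1$ and $-1$. Their sum is $W\neq0$, so both are nonzero. Thus $\rho_2$ induces on $W$ a nonidentity element that fixes a nonzero vector. By Lemma~\ref{lem:restrict}(a) and induction applied to $(W,N^W,(N\cap R)^W)$, we get $\nu_P\le\sqrt w-1$. Then $k\le g(\sqrt w-1)\le(\sqrt w+1)(\sqrt w-1)$.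
\end{proof}

Since $g<2^{2m}$ while $\sqrt w=q^{2^{m-2}t}$ is doubly exponential in $m$, only a few small cases will need individual care. Recall that if $2^m+1$ is prime, then $m$ is a power of $2$.

\subsection{Type (II) with $s=2$}
Now $g=(2^m-1)(2^m+1)$ is odd, and $4\mid|Z|\mid q-1$, so $q\ge5$. Suppose there is an obstructing prime $\ell$. It is odd, so $\ell\ge2^m+1$ by Lemma~\ref{lem:obstruct}, and it divides $2^m-1$ or $2^m+1$. Hence $\ell=2^m+1$, and $m\in\{1,2,4,8,\dots\}$. Fix a point $P$.

\emph{$m=1$.} This is the situation of Example~\ref{ex:twentyfive}: $P^\perp=P$, so Lemma~\ref{lem:second} does not apply. But $Z\le N\cap R$ is semiregular on $W\setminus\{0\}$, so $\nu_P\le(w-1)/4$ by Lemma~\ref{lem:restrict}(c), and $k\le3(w-1)/4$.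

For $m\ge2$ the hyperplane $P^\perp$ contains other points, all good, so Lemma~\ref{lem:second} applies.

\emph{$m=2$.} Here $\ell=5$, $g=15$ and $\sqrt w=q^t$. By Lemma~\ref{lem:obstruct}, $q$ has order $4$ modulo $5$, so $q\equiv2,3\pmod5$. Together with $q\equiv1\pmod4$ this gives $q\equiv13,17\pmod{20}$. If $q^t\ge14$, then $g\le\sqrt w+1$. Otherwise $q^t=13$, $w-1=168$ and $\nu_P\le12$. If $j_P\le14$, then $k\le14\cdot12=168$. If $j_P=15$, then $k=15\nu_P$ divides $|V|-1=13^4-1=2^4\cdot3\cdot5\cdot7\cdot17$, so $3\nmid\nu_P$; hence $\nu_P\le11$ and $k\le165$.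

\emph{$m\ge4$.} We have $\sqrt w\ge5^{2^{m-2}}>4^{2^{m-2}}=2^{2^{m-1}}\ge2^{2m}>g$, since $2^{m-1}\ge2m$ for $m\ge4$.

\subsection{Type (III)}
Now $Z=\{\pm1\}$, $q=p$ is odd, and $m\ge2$. Not every point is good. Identify $Z$ with $\mathbb F_2$. The map $xZ\mapsto x^2$ is a quadratic form on $\bar S$ whose associated bilinear form is the commutator form, since $(xy)^2=x^2y^2[x,y]$. The preimage of the point spanned by $xZ$ has noncentral elements $\pm x$, so the good points are those spanned by nonzero \emph{singular} vectors, where the quadratic form vanishes. Recall that a nondegenerate quadratic form on $\mathbb F_2^{2m}$ has \emph{plus type} if there is a totally singular subspace of dimension $m$ and \emph{minus type} otherwise, and that the number of nonzero singular vectors is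
\begin{equation}\label{eq:singular}
(2^m-1)(2^{m-1}+1)\ \text{ in plus type},\qquad(2^m+1)(2^{m-1}-1)\ \text{ in minus type}.
\end{equation}
For $m\ge2$ both numbers are odd and positive.

Suppose there is an obstructing prime $\ell$. It divides $g$, so it is odd, and $\ell\ge2^m+1$. In plus type every prime divisor of $g$ is at most $\max(2^m-1,2^{m-1}+1)<2^m+1$. So the form has minus type, $\ell=2^m+1$, and $m\in\{2,4,8,\dots\}$. Fix a good point $P$. The quadratic form is constant on the cosets of $P$ in $P^\perp$ and induces a nondegenerate form on $P^\perp/P$, of dimension $2m-2$. This form has minus type, since a totally singular subspace of dimension $m-1$ would lift to one of dimension $m$ in $\bar S$.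

\emph{$m=2$.} Here $g=5$, and by \eqref{eq:singular} with $m$ replaced by $1$ the plane $P^\perp/P$ has no nonzero singular vector. So there is no second good point, and we use a semiregular subgroup instead. Let $Y=C_S(\rho)\le N\cap R$, of order $16$. Elements of $Y\setminus\hat P$ have square $-1$, so they fix no nonzero vector. The elements $-1$ and $-\rho$ act on $W$ as $-1$, and $\langle\rho\rangle$ acts trivially. Hence $Y^W\cong Y/\langle\rho\rangle$ has order $8$ and is semiregular on $W\setminus\{0\}$. Lemma~\ref{lem:restrict}(c) gives $\nu_P\le(w-1)/8$, and $k\le5(w-1)/8$.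

\emph{$m\ge4$.} By \eqref{eq:singular}, $P^\perp/P$ has a nonzero singular vector, which lifts to a good point $P_2\neq P$ in $P^\perp$. By Lemma~\ref{lem:second} it suffices that $g\le\sqrt w+1$, where $\sqrt w=p^{2^{m-2}t}$. For $m\ge8$ we have $2^{m-2}\ge2m$, so $\sqrt w\ge3^{2^{m-2}}>2^{2m}>g$. For $m=4$ we have $g=17\cdot7=119$ and $\sqrt w=p^{4t}\ge5^4=625$, unless $p=3$ and $t=1$.

\emph{$m=4$, $p=3$, $t=1$.} Now $|V|=3^{16}$, $w=3^8$, and $g=119>82=\sqrt w+1$. We restrict instead the prime divisors of $k$. Since $\dim V=2^m$, the group $S$ is absolutely irreducible, so $C_H(S)$ consists of scalars and $C_H(S)\le\{\pm1\}\le S$. An automorphism of $S$ that is trivial on $\bar S$ has the form $x\mapsto xf(x)$ with $f\colon S\to Z$ a homomorphism; it fixes $Z$ elementwise because $|Z|=2$, so $f$ factors through $\bar S$. There are thus at most $2^{2m}$ such automorphisms, and the $|S/Z|=2^{2m}$ inner automorphisms are among them, so all are inner. Hence the kernel of $H$ on $\bar S$ is $S\,C_H(S)=S$. Over $\mathbb F_2$, preserving orthogonality means preserving the form, so $H/S$ embeds in $\mathrm{Sp}_8(2)$,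 of order $2^{16}(2^2-1)(2^4-1)(2^6-1)(2^8-1)$, with prime divisors $2,3,5,7,17$. As $S\le R$, the index $k$ divides $|H/S|$. It also divides
\[
3^{16}-1=6560\cdot6562=2^6\cdot5\cdot17\cdot41\cdot193 .
\]
So $k\le2^6\cdot5\cdot17=5440<6560=w-1$.

All types are settled, and Theorem~\ref{thm:linear} is proved. \qed

\section{Primitive groups}\label{sec:primitive}

We prove Theorem~\ref{thm:pairs} by induction on $n$. Let $(G,D)$ be an exceptional pair on $\Omega$ of degree $n$ and index $k$ in which some nonidentity element fixes two points. That element moves at least two more, so $n\ge4$ and the case $k=1$ is settled. By Corollary~\ref{cor:pairs}(a) we may assume that $G$ is primitive. So let $k\ge2$, fix $\alpha\in\Omega$, and put $H=G_\alpha$. Then $H$ is a maximal subgroup of $G$, every nontrivial normal subgroup of $G$ is transitive, $G=HD$, and $k=|H:H\cap D|$.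

Let $N$ be a minimal normal subgroup of $G$. Then $N\le D$. Otherwise $N\cap D=1$ and $[N,D]=1$; since $D$ is transitive, $N$ would be semiregular, whereas an element $1\neq x\in N$ lies outside $D$ and fixes a point. A minimal normal subgroup is either elementary abelian or a direct product of isomorphic nonabelian simple groups.

\subsection{The affine case}
If $N$ is abelian, it is regular; we identify $\Omega$ with the vector space $V=N$, with $\alpha=0$, and then $G=V\rtimes H$ with $H\le\mathrm{GL}(V)$. As $V\le D$, we have $D=V\rtimes R$ with $R=D\cap H\trianglelefteq H$ and $|H:R|=k$. Elements of $H\setminus R$ fix only $0$. A conjugate of the element with two fixed points is a nonidentity element of $H$ that fixes a nonzero vector. Theorem~\ref{thm:linear} gives $k\le\sqrt n-1$.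

For nonabelian $N$ we prove a strict inequality, which is needed for Theorem~\ref{thm:sharp}(ii).

\begin{proposition}\label{prop:nonaffine}
Let $(G,D)$ be an exceptional pair of degree $n$ and index $k\ge2$, with $G$ primitive and having a nonabelian minimal normal subgroup $N$. Assume that Theorem~\ref{thm:pairs} holds in all degrees less than $n$. Then $k<\sqrt n-1$.
\end{proposition}

The proof occupies the rest of this section, and it completes the induction.

\subsection{The stabilizer in $N$}
Write $N=T_1\times\dots\times T_l$ with all $T_i\cong T$ nonabelian simple. An element $h\in H\setminus D$ fixes only $\alpha$, and $C_N(h)$ permutes the fixed points of $h$. So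
\begin{equation}\label{eq:cent}
C_N(h)\le N_\alpha\qquad\text{for all }h\in H\setminus D .
\end{equation}
This is useful because centralizers of automorphisms cannot be trivial: by a theorem of Rowley~\cite{Row}, which depends on the classification of finite simple groups, a finite group with an automorphism whose only fixed point is the identity is solvable. As $k\ge2$, the set $H\setminus D$ is nonempty, so $N_\alpha\neq1$. It follows that $C_G(N)=1$, since otherwise $C_G(N)$ would be transitive and $N$ semiregular. By minimality of $N$, the group $G=NH$ permutes the $T_i$ transitively, and $N$ normalizes each of them, so $H$ permutes them transitively.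

To apply Lemma~\ref{lem:quotient} we need quotients of $\Omega$, and these come from a direct decomposition of $N_\alpha$. For $B\subseteq\{1,\dots,l\}$ put $N_B=\prod_{i\in B}T_i$. The \emph{support} of an element of $N$ is the set of $i$ at which its entry is nontrivial. A \emph{full diagonal subgroup} of $N_B$ is one that projects isomorphically onto $T_i$ for each $i\in B$; after suitable identifications $T_i=T$ it is $\{(t,\dots,t):t\in T\}$.

\begin{lemma}\label{lem:partition}
There is a $G$-invariant partition $\mathcal P$ of $\{1,\dots,l\}$, permuted transitively by $H$, such that $N_\alpha=\prod_{B\in\mathcal P}(N_\alpha\cap N_B)$ and $1<N_\alpha\cap N_B<N_B$ for all $B$. Either all parts are singletons, or all parts have size at least $2$ and each $N_\alpha\cap N_B$ is a full diagonal subgroup of $N_B$.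
\end{lemma}

\begin{proof}
Put $Y=N_\alpha$, and let $M_i$ be the projection of $Y$ to $T_i$. Since $H$ normalizes $Y$, it permutes the $M_i$ transitively; as $Y\neq1$, all $M_i$ are nontrivial.

Suppose $M_i\neq T_i$ for one, hence every, $i$. Then $H$ normalizes $M=\prod M_i\ge Y$, and $HM\cap N=(H\cap N)M=M<N$, so $HM\neq G$. By maximality $HM=H$, so $M=Y$. Take $\mathcal P$ to be the partition into singletons.

Suppose $M_i=T_i$ for all $i$. Put $Y_B=Y\cap N_B\trianglelefteq Y$, and call $B$ \emph{minimal} if it is minimal subject to $Y_B\neq1$. Let $B$ be minimal and $i\in B$. Every nonidentity element of $Y_B$ has support exactly $B$, so $Y_B$ projects injectively to $T_i$. The image is a nontrivial normal subgroup of $M_i=T_i$, hence all of $T_i$. So $Y_B$ is a full diagonal subgroup of $N_B$. If $B\neq B'$ are minimal and $i\in B\cap B'$, then $[Y_B,Y_{B'}]\le Y_{B\cap B'}$ projects onto $[T_i,T_i]=T_i$; so $Y_{B\cap B'}\neq1$, although $B\cap B'$ is a proper subset of $B$ or of $B'$. Hence minimal sets are pairwise disjoint.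

A full diagonal subgroup is its own normalizer in $N_B$: multiply a normalizing element by a diagonal element so that its first entry is $1$; then each other entry $a$ satisfies $t^a=t$ for all $t\in T$, so $a=1$. Now let $y\in Y$, with projection $y_B$ to $N_B$. Conjugation by $y$ and by $y_B$ agree on $N_B$, so $y_B$ normalizes $Y_B$ and $y_B\in Y_B$. The element $y\prod_By_B^{-1}\in Y$ has support disjoint from every minimal set; if it were nontrivial, its support would contain a minimal set. So $Y=\prod_BY_B$, and the minimal sets cover $\{1,\dots,l\}$ because all $M_i\neq1$. They are defined in terms of $Y$, so $H$ permutes them, transitively, and so does $G=NH$. They are not singletons, since otherwise $Y=N$, while $N$ is transitive.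
\end{proof}

Let $e=|\mathcal P|$. For $B\in\mathcal P$ let $\Delta_B$ be the set of right cosets of $N_\alpha\cap N_B$ in $N_B$. All $\Delta_B$ have the same size $x_0>1$, because $H$ is transitive on $\mathcal P$. By Lemma~\ref{lem:partition}, $\Omega\cong\prod_{B\in\mathcal P}\Delta_B$ as $N$-sets, with $N_B$ acting on the coordinate $B$ only, and $n=x_0^e$. For $\emptyset\neq J\subseteq\mathcal P$ put $N_J=\prod_{B\in J}N_B$, and let $\Omega_J$ be the set of orbits on $\Omega$ of the complementary product $\prod_{B\notin J}N_B$. These orbits are the fibers of the projection onto the coordinates in $J$, so $\Omega_J\cong\prod_{B\in J}\Delta_B$. We record: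
\begin{equation}\label{eq:NJ}
\text{$N_J$ is transitive and faithful on $\Omega_J$, with nontrivial point stabilizers.}
\end{equation}
Faithfulness holds because an element of $N_J$ acting trivially on $\Omega_J$ acts trivially on all coordinates of $\Omega$. The stabilizer $G_J$ of $J$ in $G$ normalizes both $N_J$ and the complementary product, so the map $\Omega\to\Omega_J$ is $G_J$-equivariant. Since $N\le G_J\cap D$, Lemma~\ref{lem:quotient} applies with $X=G_J$ and $\Lambda=\Omega_J$.

\subsection{Product actions: $e\ge2$}
The argument parallels the imprimitive linear case.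

Suppose first that $D$ is transitive on $\mathcal P$. Take $J=\{B\}$ and $X=G_J$. Then $XD=G$, so Lemma~\ref{lem:quotient} gives an exceptional pair of degree $x_0$ and index $k$, and $k\mid x_0-1$. If $k=x_0-1$, then $(X\cap D)^{\Omega_J}$ is regular by Corollary~\ref{cor:pairs}(b), contrary to \eqref{eq:NJ}. So $k<x_0-1\le\sqrt n-1$.

Suppose now that $D$ has $u\ge2$ orbits on $\mathcal P$; $G$ permutes them transitively. Let $J$ be one of them and $x=|\Omega_J|$, so that $n=x^u$, $D\le G_J$ and $|G:G_J|=u$. Let $G^*$ and $D^*$ be the groups induced on $\Omega_J$ by $G_J$ and $D$. By Lemma~\ref{lem:quotient}, $(G^*,D^*)$ is an exceptional pair of degree $x<n$ and index $k/u$. To use induction we need a nonidentity element of $G^*$ with two fixed points. If there is none, then $G^*$, which is not regular by \eqref{eq:NJ}, is a Frobenius group; let $F$ be its kernel. View $N_J$ as a normal subgroup of $G^*$. Then $N_J\cap F$ is a nilpotent normal subgroup of a direct product of nonabelian simple groups, so it is trivial, and $[N_J,F]=1$. As $F$ is transitive, $N_J$ is semiregular, contrary to \eqref{eq:NJ}.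 So $k/u\le\sqrt x-1$, and the strict form of Bernoulli's inequality gives $k\le u(\sqrt x-1)<x^{u/2}-1=\sqrt n-1$.

\subsection{Diagonal actions: $e=1$, $l\ge2$}
The single part has size $l\geq2$, so we may identify the $T_i$ with $T$ so that $N_\alpha=\{(t,\dots,t)\}$, and $n=|T|^{l-1}$. No quotient of $\Omega$ is available; we use \eqref{eq:cent} again. Let $h\in H$. Conjugation by $h$ sends an element with $i$th entry $t_i$ to the element with $(i\sigma)$th entry $t_i^{a_i}$, for some permutation $\sigma$ of $\{1,\dots,l\}$ and $a_i\in\operatorname{Aut}(T)$. Since $h$ normalizes $N_\alpha$, we have $t^{a_i}=t^{a_{i'}}$ for all $t,i,i'$, so all $a_i$ equal one automorphism $a$. Let $(i_1,\dots,i_c)$ be a cycle of $\sigma$, possibly of length $1$. By Rowley's theorem there is $1\neq t\in T$ fixed by $a^c$. The element with entry $t^{a^{j-1}}$ in position $i_j$ for $1\le j\le c$, and $1$ elsewhere, is centralized by $h$: the entry in position $i_j$ moves to $t^{a^j}$ in position $i_{j+1}$, and the last one to $t^{a^c}=t$ in position $i_1$. If $c<l$, this element has both trivial and nontrivial entries, so it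 is not in $N_\alpha$. By \eqref{eq:cent}, every $h\in H\setminus D$ induces a single $l$-cycle and so does not normalize $T_1$. Hence $N_H(T_1)\le H\cap D$. As $|T|\ge60>7^2$,
\[
k\le|H:N_H(T_1)|=l<7^{l-1}-1<|T|^{(l-1)/2}-1=\sqrt n-1 .
\]

\subsection{Almost simple groups: $l=1$}
Now $N=T$ and $C_G(T)=1$, so $T\le D\le G\le\operatorname{Aut}(T)$. Let $P(T)$ be the least degree of a faithful permutation representation of $T$. We must show $n>(k+1)^2$, and we know the following.
\begin{enumerate}
\item[(A1)] $k$ divides $|\operatorname{Out}(T)|$.
\item[(A2)] $n\equiv1\pmod k$; in particular $n$ is prime to $k$.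
\item[(A3)] $n$ divides $|T|$ and $n\ge P(T)$, since $T$ is transitive.
\item[(A4)] $T$ is not $2$-transitive, by Corollary~\ref{cor:pairs}(c). Hence $n$ is not prime, by Burnside's theorem that a transitive group of prime degree is solvable or $2$-transitive.
\end{enumerate}
Outer automorphism groups are small compared with $P(T)$, so for most $T$ the inequality
\begin{equation}\label{eq:generic}
P(T)>(|\operatorname{Out}(T)|+1)^2
\end{equation}
holds, and it suffices by (A1) and (A3). We use the classification of finite simple groups, the orders of $\operatorname{Out}(T)$, and the values of $P(T)$ from \cite[Table~5.2.A]{KL} and \cite{Vas}, collected in \cite[Table~4]{GMPS}.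

\medskip
\noindent\emph{The case $k=2$.} Here $n$ is odd and $n\ge5$. By (A4), $n\neq5,7$. The non-affine primitive groups of degree $9$ have socle $A_9$ or $L_2(8)$, both $2$-transitive, so $n\neq9$. Thus $n\ge11>9$.

From now on $k\ge3$, so $|\operatorname{Out}(T)|\ge3$. This removes $A_m$ for $m\neq6$, the sporadic groups, ${}^2F_4(2)'$, $L_2(p)$ for $p$ prime, $L_2(4)\cong A_5$, $L_d(2)$ (including $L_3(2)$ and $L_4(2)\cong A_8$), $U_3(3)\cong G_2(2)'$, $U_4(2)\cong\mathrm{PSp}_4(3)$, and $\mathrm{Sp}_{2m}(2)$ for $m\ge3$. What remains is $A_6\cong L_2(9)\cong\mathrm{Sp}_4(2)'$ and groups of Lie type over $\mathbb F_q$, $q=p^f$.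

\medskip
\noindent\emph{The generic case.} In each row of Table~\ref{tab:lie} we have $|\operatorname{Out}(T)|+1\le A$ and $A^2<P(T)$, so \eqref{eq:generic} holds. The verification uses
\begin{equation}\label{eq:f}
\begin{array}{ll}
2f\le q\ \text{ always}, & 2f+1\le q\ \text{ if }q\neq2,4,\\[2pt]
4f+1\le q\ \text{ if $q\ge5$ is odd}, & 6f+1\le q\ \text{ if $3\mid q-1$ and $q\neq4,16$}.
\end{array}
\end{equation}
For fixed $p$, once such an inequality holds for $f$ it holds for $f+1$, because $q$ at least doubles and the left side at most doubles. The starting cases are $q=2$; $q=8$ and $q=p\ge3$; $q=9$ and $q=p\ge5$; and $q=64$, $q=p\ge7$, $q=25$.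

\begin{table}[ht]
\centering
\small
\begin{tabular}{lllll}
\hline
$T$ & range & $|\operatorname{Out}(T)|$ & $P(T)$ & $A$\\
\hline
$L_2(q)$ & $q$ odd, $f\ge4$ & $2f$ & $q+1$ & $\sqrt q$\\
$L_2(q)$ & $q$ even, $f\ge6$ & $f$ & $q+1$ & $\sqrt q$\\
$L_3(q)$ & $q\ge3$, $q\neq4,16$ & $2f(3,q-1)$ & $q^2+q+1$ & $q$\\
$L_4(q)$ & $q\ge4$ & $2f(4,q-1)$ & $(q^4-1)/(q-1)$ & $2q$\\
$L_d(q)$ & $d\ge5$, $q\ge3$ & $\le2f(q-1)$ & $>q^4$ & $q^2$\\
$U_3(q)$ & $q\ge11$ & $2f(3,q+1)$ & $q^3+1$ & $3q+1$\\
$U_4(q)$ & $q\ge4$ & $2f(4,q+1)$ & $(q+1)(q^3+1)$ & $q^2$\\
$U_d(q)$ & $d\ge5$ & $\le2f(q+1)$ & $\ge q^{7}$ & $q^3$\\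
$\mathrm{PSp}_{2m}(q)$ & $m\ge2$, $q\ge3$, not $\mathrm{PSp}_4(3)$ & $\le2f$ & $(q^{2m}-1)/(q-1)$ & $q+1$\\
$\Omega_{2m+1}(q)$ & $m\ge3$, $q>3$ odd & $2f$ & $\ge(q^{2m}-1)/(q-1)$ & $q+1$\\
$\Omega_{2m+1}(3)$ & $m\ge3$ & $2$ & $\ge351$ & $4$\\
$\mathrm P\Omega^+_{2m}(q)$ & $m\ge4$, $q$ odd; even & $\le24f$; $\le6f$ & $>q^6$ & $q^3$\\
$\mathrm P\Omega^-_{2m}(q)$ & $m\ge4$, $q$ odd; even & $\le8f$; $\le 2f$ & $>q^6$ & $q^3$\\
$\mathrm{Sz}(q)$ & $q\ge8$ & $f$ & $q^2+1$ & $q$\\
${}^2G_2(q)$ & $q\ge27$ & $f$ & $q^3+1$ & $q$\\
$G_2(q)$ & $q\ge5$ & $\le2f$ & $(q^6-1)/(q-1)$ & $q+1$\\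
$G_2(q)$ & $q=3$; $4$ & $\le2f$ & $351$; $416$ & $q+1$\\
other exceptional & & $\le6f$ & $>q^8$ & $3q+1$\\
\hline
\end{tabular}
\caption{Simple groups $T$ of Lie type over $\mathbb F_q$, $q=p^f$, with a number $A$ such that $|\operatorname{Out}(T)|+1\le A$ and $A^2<P(T)$. Here $(a,b)$ is the greatest common divisor.}
\label{tab:lie}
\end{table}

\begin{itemize}
\item $L_2(q)$: $(2f+1)^2\le3^f$ for $f\ge4$ and $(f+1)^2\le2^f$ for $f\ge6$, starting from $81\le81$ and $49\le64$.
\item $L_3(q)$: use the second inequality of \eqref{eq:f} if $3\nmid q-1$ and the fourth if $3\mid q-1$.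
\item $L_4(q)$: $2f+1\le q+1$ for $q$ even and $8f+1\le2q-1$ for $q$ odd; and $(2q)^2\le q^3<P$.
\item $L_d(q)$: $2f(q-1)+1\le q(q-1)+1\le q^2$.
\item $U_3(q)$: $6f+1\le3q+1$ and $(3q+1)^2\le10q^2<q^3$.
\item $U_4(q)$: $2f+1\le q+1\le q^2$ for $q$ even and $8f+1\le4q+1\le q^2$ for $q\ge5$ odd.
\item $U_d(q)$: $2f(q+1)+1\le q^2+q+1\le q^3$. Here $P=(q^d-(-1)^d)(q^{d-1}-(-1)^{d-1})/(q^2-1)$, except that $P=2^{d-1}(2^d-1)/3$ for $q=2$ and $d$ even. With $d'$ the even one of $d,d-1$, the bound $(q^{d'}-1)/(q^2-1)\ge q^{d'-2}$ gives $P\ge q^{2d-3}\ge q^7$ in all cases.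
\item Rows with $A=q+1$ or $A=4$: $2f+1\le q+1$, and $(q^{2m}-1)/(q-1)\ge(q+1)(q^2+1)>(q+1)^2$ for $m\ge2$.
\item $\mathrm P\Omega^+_{2m}(q)$: $P=(q^m-1)(q^{m-1}+1)/(q-1)>q^{2m-2}$ for $q\ge4$, $P\ge1080>3^6$ for $q=3$, and $P\ge120>2^6$ for $q=2$. Also $24f+1=25\le27$ for $q=3$, $24f+1\le12q+1\le q^3$ for $q\ge5$, and $6f+1\le3q+1\le q^3$.
\item $\mathrm P\Omega^-_{2m}(q)$: $P=(q^m+1)(q^{m-1}-1)/(q-1)>q^{2m-2}$; $8f+1\le4q+1\le q^3$ for $q\ge3$, and $2f+1\le q+1\le q^3$.
\item The last row covers ${}^3D_4(q)$, ${}^2F_4(q)$ with $q\ge8$, $F_4(q)$, $E_6(q)$, ${}^2E_6(q)$, $E_7(q)$, $E_8(q)$; there $3q+1\le q^4$.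
\end{itemize}

Inequality \eqref{eq:generic} also holds by direct substitution for $L_2(p^2)$ with $p\ge5$ ($P\ge26>5^2$), $L_2(p^3)$ with $p\ge5$ ($P\ge126>7^2$), $L_4(3)$ ($40>5^2$), $U_3(4)$ ($65>5^2$), $U_3(5)$ (here $P=50>7^2$), $U_3(q)$ for $q=7,8,9$ (here $(6f+1)^2=49,361,169$ is at most $q^3$), and $U_4(3)$ ($112>9^2$).

\medskip
\noindent\emph{Seven small groups.} For the remaining groups \eqref{eq:generic} fails, and we use (A2)--(A4). By (A2) and (A3), $n$ divides the largest divisor of $|T|$ prime to $k$.
\begin{itemize}
\item $A_6$, of order $360$, $|\operatorname{Out}|=4$. Then $k=4$, $n\mid45$, $n\equiv1\pmod4$ and $n\ge6$, so $n\in\{9,45\}$. If $n=9$, a point stabilizer in $A_6$ has order $40$ and, by Sylow's theorem, a normal Sylow $5$-subgroup; but $A_6$ has $36$ Sylow $5$-subgroups, with normalizers of order $10$. So $n=45>25$.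
\item $L_2(8)$, of order $8\cdot9\cdot7$. Then $k=3$, $n\mid56$, $n\ge9$ and $n\equiv1\pmod3$; of $14,28,56$ only $28$ qualifies, and $28>16$.
\item $L_2(16)$, of order $16\cdot255$. Then $k=4$, $n\mid255=3\cdot5\cdot17$, $n\ge17$, and $n\neq17$ by (A4). So $n\ge51>25$.
\item $L_2(27)$, of order $2^2\cdot3^3\cdot7\cdot13$, $P=28$. If $k=3$, then $28>16$. If $k=6$, then $n\mid91$ and $n\ge28$, so $n=91>49$.
\item $L_2(32)$, of order $32\cdot31\cdot33$. Then $k=5$, $n\ge33$ and $n\equiv1\pmod5$, so $n\ge36$; and $36\nmid|T|$ because $9\nmid|T|$. So $n>36$.
\item $L_3(4)$, of order $2^6\cdot3^2\cdot5\cdot7$, $|\operatorname{Out}|=12$, $P=21$. If $k=3$, then $21>16$. If $k=4$, then $n\mid315$ and $n\ge21$. The subgroups of index $21$ are the stabilizers of points or of lines of the projective plane \cite{ATLAS}, and these actions are $2$-transitive; so $n\neq21$, and the next divisor of $315$ is $35>25$. If $k\in\{6,12\}$, then $n\mid35$ and $n\ge21$ give $n=35\not\equiv1\pmod6$, which is impossible.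
\item $L_3(16)$, $|\operatorname{Out}|=24$, $P=273$. If $k\le12$, then $273>169$. If $k=24$, then from $|T|=16^3\cdot255\cdot4095/3$ we get $n\mid5^2\cdot7\cdot13\cdot17$. The divisors of this number in $[273,625]$ are $325,425,455,595$, congruent to $13,17,23,19$ modulo $24$. None is congruent to $1$, so $n>625$.
\end{itemize}

This proves Proposition~\ref{prop:nonaffine}, and with it Theorems~\ref{thm:pairs} and~\ref{thm:main}. \qed

\section{The case of equality}\label{sec:equality}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Let $k=|G:D(G)|=\sqrt n-1$. Then $\sqrt n$ is an integer, $k\ge2$ because $D(G)\neq G$, and $(G,D(G))$ is an exceptional pair by Lemma~\ref{lem:DG}.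

Suppose $G$ has a system of $m$ blocks of size $b$ with $1<b<n$. Corollary~\ref{cor:pairs}(a) forces $\min(b,m)=\sqrt n$, so $b=m=k+1$. By Lemma~\ref{lem:quotient} the action on blocks gives an exceptional pair of degree $m$ and index $m-1$. By Corollary~\ref{cor:pairs}(b), $m$ is a prime power, and $n=m^2$.

Suppose $G$ is primitive. By the strict inequality of Proposition~\ref{prop:nonaffine}, a minimal normal subgroup is abelian, so $G$ is affine and $n=p^d$ for a prime $p$. Since $n$ is a square, $d$ is even and $n=(p^{d/2})^2$.
\end{proof}

\begin{thebibliography}{9}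

\bibitem{ATLAS}
\emph{ATLAS}.

\bibitem{BCGR}
R. A. Bailey, Peter J. Cameron, Michael Giudici and Gordon F. Royle,
\emph{Groups generated by derangements}, J. Algebra 572 (2021); arXiv:2004.01950 (2020).

\bibitem{Gor}
Gorenstein, \emph{Finite Groups}.

\bibitem{GMPS}
Guest, Morris, Praeger and Spiga, Trans. AMS 367 (2015).

\bibitem{KL}
Kleidman and Liebeck, \emph{The Subgroup Structure of the Finite Classical Groups}.

\bibitem{Row}
Rowley, J. Algebra 174 (1995), 724--727.

\bibitem{Vas}
Vasil'ev, Algebra and Logic 35 (1996), 36 (1997), 37 (1998).

\end{thebibliography}
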